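
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Inscribed triangles in equal-area sectors\\ of a symmetric star-shaped curve}


\begin{abstract}
Let $\gamma$ be a smooth origin-symmetric star-shaped closed curve in the plane, parametrized so that
$[\gamma,\gamma']=1$ and $\gamma(t+\pi)=-\gamma(t)$. We prove the conjecture, posed in \cite{Tab}, that for each $\alpha\in(0,\pi)$ the mean of
$t\mapsto[\gamma(t),\gamma(t+\alpha)]$ is at least $\sin\alpha$, with equality only for ellipses centered at the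
origin. In fact the geometric mean is already at least $\sin\alpha$. The logarithm of
$[\gamma(t),\gamma(s)]$ satisfies a Liouville equation; averaging it and applying Jensen's inequality gives an
ordinary differential inequality in $\alpha$, which we integrate with a monotone first integral. This
also gives two-sided bounds for the geometric mean. We then discuss which smaller power means still satisfy the
bound, and show that the symmetry hypothesis is needed.
\end{abstract}

\section{The question}

For $u,v\in\mathbb R^2$ let $[u,v]$ be the determinant of the matrix with columns $u,v$. We call a smooth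
$2\pi$-periodic curve $\gamma:\mathbb R\to\mathbb R^2\setminus\{0\}$ \emph{admissible} if it is simple on
$[0,2\pi)$, star-shaped with respect to the origin, winds exactly once (counterclockwise) around the origin, and satisfies
\[
\gamma(t+\pi)=-\gamma(t),\qquad [\gamma(t),\gamma'(t)]=1\qquad\text{for all }t .
\]
The second condition fixes the parameter up to translation, and it is the centro-affine analog of arc length: the sector swept
by the segment from $0$ to $\gamma$ over $[t,t+\alpha]$ has area
$\frac12\int_t^{t+\alpha}[\gamma,\gamma']=\alpha/2$. In polar coordinates, $\gamma=r(\cos f,\sin f)$ has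
$[\gamma,\gamma']=r^2f'$, so the admissible curves are exactly
\begin{equation}\label{eq:polar}
\gamma(t)=f'(t)^{-1/2}\bigl(\cos f(t),\sin f(t)\bigr),\qquad f'>0,\quad f(t+\pi)=f(t)+\pi ,
\end{equation}
with $f:\mathbb R\to\mathbb R$ smooth. We study the function
\begin{equation}\label{eq:y}
y(t,\alpha)=[\gamma(t),\gamma(t+\alpha)]
=\frac{\sin\bigl(f(t+\alpha)-f(t)\bigr)}{\sqrt{f'(t)\,f'(t+\alpha)}}\,,\qquad 0<\alpha<\pi .
\end{equation}
It is $\pi$-periodic in $t$, and it is positive, because $0<f(t+\alpha)-f(t)<\pi$. It is twice the area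
of the triangle with vertices $0,\gamma(t),\gamma(t+\alpha)$, which has the same vertices as a sector of area
$\alpha/2$. Write
\[
\langle h\rangle=\frac1\pi\int_0^\pi h(t)\,dt,\qquad I(\alpha)=\langle y(\cdot,\alpha)\rangle .
\]
For the unit circle $y(t,\alpha)=\sin\alpha$ for all $t$. Since $y$ and the hypotheses are invariant under
$SL_2(\mathbb R)$, the same holds for every admissible parametrization of a central ellipse (an ellipse centered at the
origin); see Lemma~\ref{lem:ellipse}. In \cite{Tab} it is conjectured that ellipses are the extremal curves: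

\medskip
\noindent\textbf{Conjecture.} \emph{For every admissible $\gamma$ and every $\alpha\in(0,\pi)$ one has
$I(\alpha)\ge\sin\alpha$, with equality only for central ellipses.}
\medskip

Two special cases show what is being asked. If $\alpha=\pi/k$ with an integer $k\ge2$, the points $\gamma(t+j\alpha)$,
$0\le j<2k$, are the vertices of a symmetric inscribed $2k$-gon, and they divide the region bounded by $\gamma$ into
sectors of equal area. The area of the polygon is
$\frac12\sum_j y(t+j\alpha,\alpha)$, and its mean over $t$ is $k\,I(\pi/k)$. The claim is that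
this mean is at least $k\sin(\pi/k)$, the area of the regular $2k$-gon inscribed in the unit circle.

At the other end, let $\alpha\to0$. Differentiating $[\gamma,\gamma']=1$ gives $[\gamma,\gamma'']=0$, so
\begin{equation}\label{eq:hill}
\gamma''=q\gamma
\end{equation}
with $q$ smooth and $\pi$-periodic. Then $y(t,\alpha)=\alpha+\frac16q(t)\alpha^3+O(\alpha^4)$ uniformly in $t$
(Section~\ref{sec:liouville}), whereas $\sin\alpha=\alpha-\frac16\alpha^3+\cdots$. So the conjecture forces
$k_0\le1$, where
\[
k_0=\frac1\pi\int_0^\pi[\gamma',\gamma'']\,dt=-\langle q\rangle .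
\]
When $\gamma$ is convex, $\pi k_0$ is the area of the polar body, while $\gamma$ itself
bounds area $\pi$, and $k_0\le1$ is the planar symmetric Blaschke--Santal\'o inequality
(Remark~\ref{rem:BS}). Thus the conjecture is a family of inequalities that begins, at $\alpha=0^+$, with a
classical one.

\subsection*{Results}

The conjecture is true, in a stronger form. Put
\[
m(\alpha)=\langle\log y(\cdot,\alpha)\rangle,\qquad Y(\alpha)=e^{m(\alpha)},
\]
so that $Y(\alpha)$ is the geometric mean of $y(\cdot,\alpha)$.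

\begin{theorem}\label{thm:main}
Let $\gamma$ be admissible. For every $\alpha\in(0,\pi)$,
\[
I(\alpha)\ \ge\ Y(\alpha)\ \ge\ \sin\alpha .
\]
If $I(\alpha_0)=\sin\alpha_0$, or merely $Y(\alpha_0)=\sin\alpha_0$, for one $\alpha_0\in(0,\pi)$, then $\gamma$ is a
central ellipse. Conversely, for central ellipses $I(\alpha)=Y(\alpha)=\sin\alpha$ for all $\alpha$. In particular,
the conjecture holds.
\end{theorem}

For $k\in\mathbb R$ let $S_k(\alpha)$ be $\frac{\sin\sqrt k\,\alpha}{\sqrt k}$, $\alpha$, or
$\frac{\sinh\sqrt{-k}\,\alpha}{\sqrt{-k}}$ according as $k>0$, $k=0$, or $k<0$.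

\begin{theorem}\label{thm:two}
Let $\gamma$ be admissible and $\kappa=1/Y(\pi/2)$. Then $k_0\le\kappa^2\le1$, and for $0<\alpha\le\pi/2$
\[
\sin\alpha\ \le\ \frac{\sin\kappa\alpha}{\kappa}\ \le\ Y(\alpha)\ \le\ S_{k_0}(\alpha).
\]
\textup{(}For $\alpha>\pi/2$ use $Y(\pi-\alpha)=Y(\alpha)$.\textup{)} Moreover $k_0=1$ or $\kappa=1$ only for central
ellipses.
\end{theorem}

Finally, let $M_p(\alpha)=\langle y(\cdot,\alpha)^p\rangle^{1/p}$ for $p\ne0$ and $M_0=Y$. Recall that the power mean $M_p$ is
nondecreasing in $p$.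

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For all $p\ge0$, $\alpha\in(0,\pi)$ and admissible $\gamma$ one has $M_p(\alpha)\ge\sin\alpha$, with equality only for
central ellipses.
\item[(b)] If $p<-1$ and $\alpha\in(0,\pi)$ is a rational multiple of $\pi$, some admissible $\gamma$ has
$M_p(\alpha)<\sin\alpha$. For $p=-1$ and such $\alpha$, the equality $M_{-1}(\alpha)=\sin\alpha$ occurs for some
non-ellipses.
\item[(c)] The inequality $M_p(\pi/2)\ge1$ holds for all admissible $\gamma$ if and only if $p\ge-1$.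
\item[(d)] The hypothesis $\gamma(t+\pi)=-\gamma(t)$ cannot be dropped. If one only has $f(t+2\pi)=f(t)+2\pi$ and
averages over $[0,2\pi]$, then for each $\alpha\in(0,\pi)$ the inequality $I(\alpha)\ge\sin\alpha$ fails for suitable
curves.
\end{enumerate}
\end{theorem}

We do not determine the best exponent $p\in[-1,0]$ valid for all $\alpha$ simultaneously.

\section{A test case: perturbing the circle}\label{sec:test}

We begin with the smallest computation in which the roles of the logarithm, of the symmetry and of the differential inequality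
are all visible. Let
\[
f(t)=t+\varepsilon\sin 2nt .
\]
For integers $n\ge1$ this gives an admissible perturbation of the circle when $\varepsilon$ is small. We also allow $n=\frac12$, for which only $f(t+2\pi)=f(t)+2\pi$ holds. In this section, and in the proof of
Theorem~\ref{thm:sharp}(d), averages are over $[0,2\pi]$; for integer $n$ this is the same as averaging
over $[0,\pi]$. When $n=\frac12$, we still use \eqref{eq:y}, with $\alpha\in(0,\pi)$ fixed and $\varepsilon$ so small that
$f'>0$ and $y(\cdot,\alpha)>0$.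

\begin{lemma}\label{lem:second}
Fix $\alpha\in(0,\pi)$, $n\in\{\frac12,1,2,3,\dots\}$ and $p\in\mathbb R$. As $\varepsilon\to0$,
\[
\log y=\log\sin\alpha+\varepsilon\ell+O(\varepsilon^2),\qquad
\ell(t,\alpha)=2\bigl(\sin n\alpha\cot\alpha-n\cos n\alpha\bigr)\cos\bigl(n(2t+\alpha)\bigr),
\]
\[
M_p(\alpha)=\sin\alpha\Bigl(1+\varepsilon^2\bigl(D_n(\alpha)+\tfrac p2\langle\ell^2\rangle\bigr)+O(\varepsilon^3)\Bigr),\qquad
D_n(\alpha)=n^2-\frac{\sin^2 n\alpha}{\sin^2\alpha}.
\]
\end{lemma}

\begin{proof}
Put $a=\sin2n(t+\alpha)-\sin2nt=2\sin n\alpha\cos(n(2t+\alpha))$, $g_1=2n\cos2nt$, $g_2=2n\cos2n(t+\alpha)$. Then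
\[
\log y=\log\sin(\alpha+\varepsilon a)-\tfrac12\log(1+\varepsilon g_1)-\tfrac12\log(1+\varepsilon g_2)
=\log\sin\alpha+\varepsilon\ell+\varepsilon^2\ell_2+O(\varepsilon^3)
\]
uniformly in $t$, where
\[
\ell=a\cot\alpha-\tfrac12(g_1+g_2),\qquad \ell_2=-\frac{a^2}{2\sin^2\alpha}+\frac{g_1^2+g_2^2}4 .
\]
Since $\frac12(g_1+g_2)=2n\cos n\alpha\cos(n(2t+\alpha))$, $\ell$ has the stated form, and $\langle\ell\rangle=0$.
From $\langle a^2\rangle=2\sin^2n\alpha$ and $\langle g_i^2\rangle=2n^2$ we get $\langle\ell_2\rangle=D_n$. This is the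
assertion for $p=0$. For $p\ne0$, average
$y^p=\sin^p\!\alpha\,\bigl(1+p\varepsilon\ell+\varepsilon^2(p\ell_2+\frac12p^2\ell^2)+O(\varepsilon^3)\bigr)$ and take the power
$1/p$.
\end{proof}

\emph{The logarithm.} For $p=0$ the second-order term is just $D_n$. For integers $n$ it is nonnegative, because
$|\sin n\alpha|\le n\sin\alpha$ on $(0,\pi)$, by induction from
$|\sin(n+1)\alpha|\le|\sin n\alpha|+\sin\alpha$. The arithmetic mean, $p=1$, adds the nonnegative term
$\frac12\langle\ell^2\rangle$. To second order, then, the geometric mean already satisfies the desired inequality, and its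
formula is the simplest one.

\emph{The symmetry.} For $n=\frac12$ one finds $D_{1/2}=\frac14-\frac1{4\cos^2(\alpha/2)}<0$. So without the symmetry the
inequality for the geometric mean fails; the proof of Theorem~\ref{thm:sharp}(d) shows that for the same curves the arithmetic mean
is too small as well.

\emph{The mechanism.} For $n=1$ both $\ell$ and $D_1$ vanish, as they should: the matrix
$\mathrm{diag}(e^{-\varepsilon},e^{\varepsilon})$ takes the circle to an ellipse with $\tan f=e^{2\varepsilon}\tan t$, that is,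
$f=t+\varepsilon\sin2t+O(\varepsilon^2)$. The first real test is $n=2$, and there
\[
D_2=4-4\cos^2\alpha=4\sin^2\alpha,\qquad \ell=4\sin^2\alpha\cos(4t+2\alpha),\qquad \langle\ell^2\rangle=8\sin^4\alpha .
\]
Instead of reading off the sign of $D_2$, differentiate it twice: $D_2''=8\cos2\alpha=8-16\sin^2\alpha$, so
\begin{equation}\label{eq:linear}
D_2''=\frac{2D_2-2\langle\ell^2\rangle}{\sin^2\alpha}\ \le\ \frac{2D_2}{\sin^2\alpha},\qquad D_2(0)=D_2(\pi)=0 .
\end{equation}
This alone implies $D_2\ge0$: at an interior negative minimum the left side would be $\ge0$ and the right side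
$<0$. The slack in \eqref{eq:linear} is, up to the factor $2/\sin^2\alpha$, the variance of $\ell$, as one expects from Jensen's
inequality. We now look for an exact identity, valid for every admissible curve, of which \eqref{eq:linear} is the
second-order shadow.

\section{The Liouville equation and its average}\label{sec:liouville}

From \eqref{eq:hill},
\begin{equation}\label{eq:yaa}
y_{\alpha\alpha}(t,\alpha)=q(t+\alpha)\,y(t,\alpha),\qquad y(t,0)=0,\quad y_\alpha(t,0)=1 .
\end{equation}
The difficulty with averaging this linear equation is that $I''(\alpha)=\langle q(\cdot+\alpha)\,y(\cdot,\alpha)\rangle$ contains the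
unknown $q$. To get rid of $q$, we should differentiate $[\gamma(t),\gamma(s)]$ at most once in each endpoint: only
second derivatives of $\gamma$ produce $q$, and first derivatives can be combined into the Wronskians
$[\gamma,\gamma']=1$. This is what the mixed derivative of the logarithm does.

\begin{lemma}\label{lem:liouville}
For $t<s<t+\pi$ let $G(t,s)=\log[\gamma(t),\gamma(s)]$. Then $G_{ts}=e^{-2G}$. Consequently
$L(t,\alpha)=\log y(t,\alpha)=G(t,t+\alpha)$ satisfies
\begin{equation}\label{eq:L}
L_{\alpha\alpha}=\partial_tL_\alpha-e^{-2L}.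
\end{equation}
\end{lemma}

\begin{proof}
The Pl\"ucker identity $[a,c][b,d]-[a,d][b,c]=[a,b][c,d]$, with $a=\gamma(t)$, $b=\gamma'(t)$, $c=\gamma(s)$,
$d=\gamma'(s)$, gives
\[
G_{ts}=\frac{[\gamma'(t),\gamma'(s)][\gamma(t),\gamma(s)]-[\gamma'(t),\gamma(s)][\gamma(t),\gamma'(s)]}{[\gamma(t),\gamma(s)]^2}
=\frac{[\gamma(t),\gamma'(t)]\,[\gamma(s),\gamma'(s)]}{[\gamma(t),\gamma(s)]^2}=e^{-2G}.
\]
By the chain rule, at $s=t+\alpha$ we have $L_\alpha=G_s$, $L_{\alpha\alpha}=G_{ss}$ and $\partial_tL_\alpha=G_{ts}+G_{ss}$. Subtract.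
\end{proof}

Now average \eqref{eq:L} over $t$. The term $\partial_tL_\alpha$ is the $t$-derivative of a function that is $\pi$-periodic
in $t$, so its average is zero, and no unknown coefficient is left. To the remaining nonlinear term we apply Jensen's
inequality in this form: if $\varphi$ is strictly
convex and $h$ is continuous, then $\langle\varphi(h)\rangle\ge\varphi(\langle h\rangle)$, with equality if and only if
$h$ is constant.

\begin{lemma}\label{lem:m}
The function $m$ is smooth on $(0,\pi)$ and satisfies: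
\begin{enumerate}
\item[(i)] $m''=-\langle e^{-2L}\rangle\le-e^{-2m}$, with equality at a given $\alpha$ if and only if $y(\cdot,\alpha)$ is constant in $t$;
\item[(ii)] $m(\pi-\alpha)=m(\alpha)$;
\item[(iii)] as $\alpha\to0^+$,
$\ m(\alpha)=\log\alpha+\tfrac16\langle q\rangle\alpha^2+O(\alpha^3)$ and
$\ m'(\alpha)=\tfrac1\alpha+\tfrac13\langle q\rangle\alpha+O(\alpha^2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $y$ is smooth and positive for $0<\alpha<\pi$, $m$ is smooth. Average \eqref{eq:L} over a period and apply Jensen's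
inequality with $\varphi(x)=e^{-2x}$ and $h=L(\cdot,\alpha)$.

(ii) By symmetry,
\begin{equation}\label{eq:reflect}
y(t,\pi-\alpha)=[\gamma(t),-\gamma(t-\alpha)]=[\gamma(t-\alpha),\gamma(t)]=y(t-\alpha,\alpha),
\end{equation}
and averaging $\log y$ over $t$ gives the claim.

(iii) By \eqref{eq:yaa}, $y_{\alpha\alpha}(t,0)=0$, and since $y_{\alpha\alpha\alpha}=q'(t+\alpha)y+q(t+\alpha)y_\alpha$,
$y_{\alpha\alpha\alpha}(t,0)=q(t)$. As $y(t,0)=0$, the quotient $y/\alpha=\int_0^1y_\alpha(t,\sigma\alpha)\,d\sigma$ is smooth on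
$\mathbb R\times[0,\pi)$; it is positive there, with value $1$ at $\alpha=0$, and equals $1+\frac16q(t)\alpha^2+O(\alpha^3)$ uniformly in $t$. So
$m(\alpha)-\log\alpha=\langle\log(y/\alpha)\rangle$ is smooth on $[0,\pi)$ and equals
$\frac16\langle q\rangle\alpha^2+O(\alpha^3)$; because of the smoothness at $0$, this may be differentiated, which gives the expansion of $m'$.
\end{proof}

The symmetry of $\gamma$ enters here in two ways. It makes $y$ positive for all $t$ and all $\alpha\in(0,\pi)$, so that $m$ is
defined on the whole of $(0,\pi)$, and it gives (ii), which supplies the information at the far end that is used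
in the next section.

\section{A monotone first integral}\label{sec:integral}

It remains to draw conclusions from $m''\le-e^{-2m}$. If equality held, this would be Newton's equation in one dimension,
and multiplying by $2m'$ would show that $e^{-2m}-m'^2$ is constant. In terms of $Y=e^m$, this quantity is
\[
K(\alpha)=e^{-2m}-m'^2=\frac{1-Y'^2}{Y^2}\,.
\]
The equation $K\equiv k$ says $Y'^2+kY^2=1$, and its solution that increases from $Y(0)=0$ is $S_k$. Thus, where $Y'>0$, $K(\alpha)$ tells
which model function $S_k$ agrees with $Y$ to first order at $\alpha$, up to a shift of the variable. For an inequality, $K$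
need not be constant, but it is monotone wherever $m'$ has a sign.

\begin{lemma}\label{lem:K}
On $(0,\pi/2)$ we have $m'>0$, and $m'(\pi/2)=0$. The function $K$ is nondecreasing on $(0,\pi/2]$, with $K(0^+)=k_0$ and
$K(\pi/2)=\kappa^2$. Hence $k_0\le K\le\kappa^2$ on $(0,\pi/2]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:m}(ii), $m'(\pi/2)=0$, and by (i), $m''<0$; so $m'>0$ on $(0,\pi/2)$. There
\[
K'=-2m'\bigl(m''+e^{-2m}\bigr)\ge0
\]
by (i) again. At $\pi/2$, $K=e^{-2m(\pi/2)}=Y(\pi/2)^{-2}=\kappa^2$. At $0$, by (iii),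
\[
K(\alpha)=\alpha^{-2}\Bigl[\bigl(1-\tfrac13\langle q\rangle\alpha^2\bigr)-\bigl(1+\tfrac23\langle q\rangle\alpha^2\bigr)+O(\alpha^3)\Bigr]
\longrightarrow-\langle q\rangle ,
\]
and $-\langle q\rangle=k_0$ because $[\gamma',\gamma'']=q[\gamma',\gamma]=-q$.
\end{proof}

\begin{lemma}\label{lem:lower}
We have $\kappa\le1$, and for $0<\alpha\le\pi/2$
\[
Y(\alpha)\ \ge\ \frac{\sin\kappa\alpha}\kappa\ \ge\ \sin\alpha .
\]
The last inequality is strict if $\kappa<1$. If $\kappa=1$, then $Y(\alpha)=\sin\alpha$ for all $\alpha\in(0,\pi)$.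
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:K}, on $(0,\pi/2)$ we have $Y'=m'Y>0$, so $\kappa Y<\kappa Y(\pi/2)=1$, and
$Y'=\sqrt{1-KY^2}\ge\sqrt{1-\kappa^2Y^2}$. Hence
\[
\frac{d}{d\alpha}\arcsin(\kappa Y)=\frac{\kappa Y'}{\sqrt{1-\kappa^2Y^2}}\ \ge\ \kappa ,
\]
and $Y(0^+)=0$ gives $\arcsin(\kappa Y(\alpha))\ge\kappa\alpha$ on $(0,\pi/2]$. At $\alpha=\pi/2$ this reads
$\pi/2\ge\kappa\pi/2$, so $\kappa\le1$. Then $\kappa\alpha\le\pi/2$, and we may take sines: $\kappa Y\ge\sin\kappa\alpha$.
Since $x\mapsto\sin x/x$ is strictly decreasing on $(0,\pi/2]$,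
$\sin(\kappa\alpha)/\kappa\ge\sin\alpha$, strictly if $\kappa<1$.

If $\kappa=1$, then $\arcsin Y(\alpha)-\alpha$ is nondecreasing on $(0,\pi/2]$, tends to $0$ as $\alpha\to0$, and vanishes at
$\pi/2$, since $Y(\pi/2)=1$. So it is identically $0$, and $Y=\sin$ on $(0,\pi/2]$. The reflection
$Y(\pi-\alpha)=Y(\alpha)$ extends this to $(0,\pi)$.
\end{proof}

\begin{lemma}\label{lem:ellipse}
For an admissible $\gamma$ the following are equivalent: \textup{(1)} the trace of $\gamma$ is a central ellipse;
\textup{(2)} $y(t,\alpha)=\sin\alpha$ for all $t$ and all $\alpha\in(0,\pi)$.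
\end{lemma}

\begin{proof}
Assume (1). The curve bounds area $\frac12\int_0^{2\pi}[\gamma,\gamma']\,dt=\pi$, so it is the image of the unit circle under
some linear map $M$ with $|\det M|=1$. Replacing $M$ by $MR$ with a reflection $R$ if necessary, we may take $\det M=1$. Then
$M^{-1}\gamma$ runs on the unit circle with unit Wronskian, that is, with unit angular velocity, so
$\gamma(t)=M(\cos(t+t_0),\sin(t+t_0))$ and $y(t,\alpha)=\sin\alpha$.

Assume (2). By \eqref{eq:yaa}, $-\sin\alpha=y_{\alpha\alpha}=q(t+\alpha)\sin\alpha$, so $q\equiv-1$ and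
$\gamma''=-\gamma$. Hence $\gamma(t)=A\cos t+B\sin t$ with $[A,B]=[\gamma,\gamma']=1$, which is the image of the unit
circle under a map in $SL_2(\mathbb R)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Jensen's inequality with $\varphi=\exp$ gives $I=\langle e^L\rangle\ge e^{\langle L\rangle}=Y$. Lemma~\ref{lem:lower} gives
$Y\ge\sin\alpha$ for $\alpha\le\pi/2$, and $Y(\pi-\alpha)=Y(\alpha)$ gives it for $\alpha>\pi/2$.

For the equality case, note that $I(\alpha_0)=\sin\alpha_0$ implies $Y(\alpha_0)=\sin\alpha_0$. By reflection we may assume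
$\alpha_0\le\pi/2$. Then both inequalities of Lemma~\ref{lem:lower} are equalities at $\alpha_0$, which forces $\kappa=1$, and
so $Y=\sin$, that is, $m=\log\sin\alpha$, on all of $(0,\pi)$. Hence $m''=-1/\sin^2\alpha=-e^{-2m}$. By the equality case in
Lemma~\ref{lem:m}(i), $y(\cdot,\alpha)$ is constant in $t$ for each $\alpha$, so
$y(t,\alpha)=Y(\alpha)=\sin\alpha$, and $\gamma$ is a central ellipse by Lemma~\ref{lem:ellipse}. The converse
is contained in the same lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]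
The relations $k_0\le\kappa^2\le1$ and the two lower bounds are Lemmas~\ref{lem:K} and~\ref{lem:lower}. For the upper bound,
$K\ge k_0$ gives $0<Y'\le\sqrt{1-k_0Y^2}$ on $(0,\pi/2)$. We integrate this from $Y(0^+)=0$.
\begin{itemize}
\item If $k_0>0$, then $\sqrt{k_0}\,Y\le\kappa Y<1$, so $\frac d{d\alpha}\arcsin(\sqrt{k_0}\,Y)\le\sqrt{k_0}$ and
$\arcsin(\sqrt{k_0}\,Y)\le\sqrt{k_0}\,\alpha\le\pi/2$, the last step because $k_0\le1$. Taking sines, $Y\le S_{k_0}$.
\item If $k_0=0$, then $Y'\le1$, so $Y\le\alpha$.
\item If $k_0<0$, then $\frac d{d\alpha}\operatorname{arcsinh}(\sqrt{-k_0}\,Y)=\sqrt{-k_0}\,Y'/\sqrt{1-k_0Y^2}\le\sqrt{-k_0}$,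
so $Y\le\sinh(\sqrt{-k_0}\,\alpha)/\sqrt{-k_0}$.
\end{itemize}
The case $\alpha=\pi/2$ follows by continuity. Finally, $k_0=1$ implies $\kappa=1$, and $\kappa=1$ means
$Y(\pi/2)=1=\sin(\pi/2)$, so Theorem~\ref{thm:main} applies.
\end{proof}

\begin{remark}[The Blaschke--Santal\'o inequality]\label{rem:BS}
Let $\gamma$ be convex and let $P$ be the body that it bounds, of area $\pi$. The polar body is
$P^\circ=\{x:x\cdot z\le1\text{ for all }z\in P\}$. Let $J(v_1,v_2)=(v_2,-v_1)$ be the rotation by $-\pi/2$. Since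
$Ju\cdot v=[v,u]$, we have $J\gamma'\cdot\gamma=[\gamma,\gamma']=1$ and $J\gamma'\cdot\gamma'=0$. So the line
$\{x:J\gamma'(t)\cdot x=1\}$ is the tangent, hence supporting, line of $P$ at $\gamma(t)$. The boundary points of
$P^\circ$ are exactly the vectors that define supporting lines in this way, so $J\gamma'$ traverses the boundary of
$P^\circ$ (weakly monotonically, once), and the area of $P^\circ$ is
$\frac12\int_0^{2\pi}[\gamma',\gamma'']\,dt=\pi k_0$. The planar symmetric Blaschke--Santal\'o inequality,
$\mathrm{Area}(P)\,\mathrm{Area}(P^\circ)\le\pi^2$, is thus the statement $k_0\le1$. Conversely, every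
origin-symmetric convex body with smooth boundary, scaled to area $\pi$, has an admissible boundary
parametrization: take twice the swept area as parameter. For nonconvex admissible curves $k_0\le1$ still holds by
Theorem~\ref{thm:two}.
\end{remark}

\begin{remark}[The maximum principle]
The argument after \eqref{eq:linear} also has an exact form. Put $d=m-\log\sin\alpha$. By Lemma~\ref{lem:m}(i),
$d''\le(1-e^{-2d})/\sin^2\alpha$, and by (ii) and (iii) $d$ extends continuously by $d(0)=d(\pi)=0$. At a negative interior minimum the right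
side would be negative and the left side nonnegative. Hence $d\ge0$, that is, $Y\ge\sin\alpha$. The first integral is preferred above because it
gives the case of equality and Theorem~\ref{thm:two} at the same time.
\end{remark}

\section{Lower means, and the role of the symmetry}

For $n=2$, Lemma~\ref{lem:second} gives
$M_p=\sin\alpha\bigl(1+4\varepsilon^2\sin^2\alpha\,(1+p\sin^2\alpha)+O(\varepsilon^3)\bigr)$. At $\alpha=\pi/2$ the second-order term
changes sign at $p=-1$. By Theorem~\ref{thm:sharp}, no $p<-1$ is possible when $\alpha$ is a rational multiple of $\pi$,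
while at $\alpha=\pi/2$ every $p\ge-1$ is.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
For $p\ge0$, $M_p\ge M_0=Y\ge\sin\alpha$. If $M_p(\alpha)=\sin\alpha$, then $Y(\alpha)=\sin\alpha$, and
Theorem~\ref{thm:main} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
We choose $f$ so that the numerator in \eqref{eq:y} is constant. Let $\alpha=j\pi/k$ in lowest terms, so $k\ge2$, and let
$f(t)=t+\varepsilon\sin2kt$ with $0<2k\varepsilon<1$. Then $f'>0$ and $f(t+\pi/k)=f(t)+\pi/k$. So the curve \eqref{eq:polar} is admissible,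
$f(t+\alpha)-f(t)=\alpha$, $f'(t+\alpha)=f'(t)$, and
\[
y(t,\alpha)=\frac{\sin\alpha}{f'(t)} .
\]
This is not constant in $t$, so $\gamma$ is not a central ellipse (Lemma~\ref{lem:ellipse}), and, being symmetric about the
origin, not any other ellipse either. Note that $\langle f'\rangle=1$. If
$p<-1$, then $x\mapsto x^{-p}$ is strictly convex on $(0,\infty)$, so $\langle y^p\rangle=\sin^p\!\alpha\,\langle f'^{-p}\rangle>\sin^p\!\alpha$
and, as $1/p<0$, $M_p(\alpha)<\sin\alpha$. If $p=-1$, then $\langle y^{-1}\rangle=1/\sin\alpha$, that is,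
$M_{-1}(\alpha)=\sin\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Necessity of $p\ge-1$ is (b) with $k=2$. For sufficiency it is enough, by monotonicity in $p$, to show $M_{-1}(\pi/2)\ge1$, that is, with
$y(t)=y(t,\pi/2)$, that $\langle1/y\rangle\le1$. The idea is to bound $1/y$ by the derivative of an arctangent. By \eqref{eq:reflect} with $\alpha=\pi/2$, $y$ has period $\pi/2$,
so we must show
\[
\int_0^{\pi/2}\frac{dt}{y(t)}\le\frac\pi2 .
\]

We first normalize. With $c_0=\sqrt{y(0)}$, the matrix with columns $\gamma(0)/c_0$, $\gamma(\pi/2)/c_0$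
has determinant $1$. Applying its inverse, which changes neither $y$ nor admissibility, we may assume that
$\gamma(0)$ and $\gamma(\pi/2)$ are positive multiples of $(1,0)$ and $(0,1)$. Adding a multiple of $2\pi$ to $f$, we get
$f(0)=0$; then $f(\pi/2)=\pi/2$, because $0<f(\pi/2)<\pi$.

For $0<t<\pi/2$ put $u=f(t)$ and $w=f(t+\pi/2)-\pi/2$. Both increase from $0$ to $\pi/2$. Put $a=\tan u$, $b=\tan w$. Since
$\sin(f(t+\pi/2)-f(t))=\cos(w-u)$,
\[
\frac1y=\frac{\sqrt{u'w'}}{\cos(w-u)}=\frac{\sqrt{u'w'}/(\cos u\cos w)}{1+\tan u\tan w}=\frac{\sqrt{a'b'}}{1+ab}\,.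
\]
If $a$ and $b$ were equal, the right side would be the derivative of $\arctan a$. In general take $c=\sqrt{ab}$. By
the inequality between arithmetic and geometric means,
\[
c'=\frac{a'b+ab'}{2\sqrt{ab}}\ \ge\ \sqrt{a'b'},\qquad\text{so}\qquad \frac1y\le\frac{c'}{1+c^2}\,.
\]
As $t$ runs over $(0,\pi/2)$, $c$ increases from $0$ to $\infty$, so
$\int_0^{\pi/2}dt/y\le\int_0^\infty\frac{dc}{1+c^2}=\frac\pi2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(d)]
Fix $\alpha\in(0,\pi)$ and take $f(t)=t+\varepsilon\sin t$, which is the case $n=\frac12$ of Lemma~\ref{lem:second}. Let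
$s=\sin\frac\alpha2$ and $c=\cos\frac\alpha2$. Then $D_{1/2}=\frac14-\frac{s^2}{4s^2c^2}=-\frac{s^2}{4c^2}$, and
\[
\sin\tfrac\alpha2\cot\alpha-\tfrac12\cos\tfrac\alpha2=\frac{c^2-s^2}{2c}-\frac c2=-\frac{s^2}{2c},\qquad
\langle\ell^2\rangle=2\Bigl(\frac{s^2}{2c}\Bigr)^2=\frac{s^4}{2c^2}\,.
\]
By the lemma with $p=1$, the second-order coefficient is
$D_{1/2}+\frac12\langle\ell^2\rangle=-\frac{s^2(1-s^2)}{4c^2}=-\frac{s^2}4$, so
\[
I(\alpha)=M_1(\alpha)=\sin\alpha\bigl(1-\tfrac14\varepsilon^2\sin^2\tfrac\alpha2+O(\varepsilon^3)\bigr)<\sin\alpha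
\]
for all sufficiently small $\varepsilon\ne0$.
\end{proof}

In this last example the Liouville equation still holds wherever $y>0$, but
$f(t+\pi)-f(t)=\pi-2\varepsilon\sin t$ exceeds $\pi$ for some $t$. So $y(t,\alpha)$ takes negative values when $\alpha$ is close
to $\pi$, $m$ is not defined on all of $(0,\pi)$, and the reflection $m(\pi-\alpha)=m(\alpha)$, on which Lemma~\ref{lem:K}
rests, is lost.

\begin{thebibliography}{9}
\bibitem{Tab} Serge Tabachnikov, \emph{Variations on R. Schwartz's inequality for the Schwarzian derivative},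
arXiv:1006.1339 (2010).
\end{thebibliography}

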